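\title{Twisted Gauss sums in extensions of prime degree:\\ counterexamples and a classification}

\begin{abstract}
Let $n$ be a prime and let $\chi_1,\chi_2$ be regular characters of $\mathbb{F}_{q^n}^\times$. We study the conjecture that $\chi_1$ and $\chi_2$ are Frobenius conjugate over $\mathbb{F}_q$ as soon as their Gauss sums agree after every twist by a character of $\mathbb{F}_q^\times$. The conjecture is false: for $q=4$ and every prime $n\ge5$ a character of order $(2^n+1)/3$ and its inverse form a counterexample. We determine all triples $(q,n,\psi)$, with $\psi$ the additive character, for which the assertion holds. Besides $q=4$, $n\ge 5$, it fails exactly when $q=P^e$, $n=(q-1)/(P-1)$ and $\psi$ factors through the trace to $\mathbb{F}_P$. In particular it holds whenever $q$ is prime. The proof combines Stickelberger's theorem with the nonvanishing of $L(1,\Xi)$ for odd Dirichlet characters $\Xi$.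
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $q=p^f$ be a power of a prime $p$ and let $\psi$ be a nontrivial additive character of $\mathbb{F}_q$. For $n\ge1$ and a character $\beta$ of $\mathbb{F}_{q^n}^\times$ the Gauss sum is
\[
G(\beta,\psi)=\sum_{a\in\mathbb{F}_{q^n}^\times}\beta(a)\,\psi(\operatorname{Tr}a^{-1})=\sum_{a\in\mathbb{F}_{q^n}^\times}\beta^{-1}(a)\,\psi(\operatorname{Tr}a),
\]
where $\operatorname{Tr}$ is the trace from $\mathbb{F}_{q^n}$ to $\mathbb{F}_q$. For a character $\chi$ of $\mathbb{F}_{q^n}^\times$ and a character $\eta$ of $\mathbb{F}_q^\times$, the \emph{twist} $\chi\cdot\eta$ is the character $\chi\cdot(\eta\circ\operatorname{Nr})$, with $\operatorname{Nr}$ the norm to $\mathbb{F}_q$. We call $\chi$ \emph{regular} if $\chi,\chi^q,\dots,\chi^{q^{n-1}}$ are pairwise distinct. We call $\chi_1$ and $\chi_2$ \emph{conjugate}, and write $\chi_1\sim\chi_2$, if $\chi_2=\chi_1^{q^j}$ for some $j$; we call them \emph{$\psi$-matched} if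
\[
G(\chi_1\cdot\eta,\psi)=G(\chi_2\cdot\eta,\psi)\qquad\text{for all characters $\eta$ of $\mathbb{F}_q^\times$.}
\]

The substitution $a\mapsto a^q$ preserves the trace, so $G(\beta^q,\psi)=G(\beta,\psi)$; and $(\chi\cdot\eta)^q=\chi^q\cdot\eta$ because $\eta^q=\eta$. Hence conjugate characters are $\psi$-matched. The following conjecture, which comes from \cite{NZ}, asks for the converse.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n$ be a prime and let $\chi_1,\chi_2$ be regular characters of $\mathbb{F}_{q^n}^\times$. If $\chi_1$ and $\chi_2$ are $\psi$-matched, then $\chi_1\sim\chi_2$.}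
\medskip

For prime $n$ there are $(q^n-q)/n$ conjugacy classes of regular characters and only $q-1$ twists, and every sum involved has absolute value $q^{n/2}$. What makes the converse plausible is arithmetic: a Gauss sum is an algebraic integer whose factorization into primes above $p$ depends finely on the character. By Stickelberger's theorem, recalled in Section~\ref{sec:val}, the characters can be indexed by residues $a$ modulo $q^n-1$ so that the valuation of the Gauss sum at a fixed prime above $p$ is the sum of the base-$p$ digits of $a$. For $q=2$, $n=3$ the two classes are $a\in\{1,2,4\}$ and $a\in\{3,6,5\}$, with binary digit sums $1$ and $2$, so the single available sum separates them.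

Two things can go wrong when $q$ is not prime. First, for a suitable $\psi$ the Gauss sum has the additional symmetry $\beta\mapsto\beta^p$, and in rare cases this symmetry survives all twists. Second, a character that is trivial on a subfield of index $2$ has an explicit Gauss sum that forgets almost everything about the character. The second phenomenon gives a counterexample for every $\psi$.

\begin{theorem}\label{thm:A}
Let $q=4$, let $n\ge5$ be prime, and let $\psi$ be any nontrivial additive character of $\mathbb{F}_4$. Let $\chi$ be a character of $\mathbb{F}_{4^n}^\times$ of order $D=(2^n+1)/3$. Then $\chi$ and $\chi^{-1}$ are regular, both are trivial on $\mathbb{F}_4^\times$, they are $\psi$-matched, and $\chi\not\sim\chi^{-1}$.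
\end{theorem}

The smallest instance is $n=5$ with $\chi$ of order $11$. The two phenomena account for all failures.

\begin{theorem}\label{thm:B}
Let $n$ be prime. The assertion of the conjecture for $(q,n,\psi)$ is true, except precisely in the following cases, where it is false:
\begin{itemize}
\item[(E1)] $q=4$ and $n\ge5$ (any $\psi$);
\item[(E2)] $q=P^e$ with $P$ a prime power and $e\ge2$, $n=\frac{q-1}{P-1}$, and $\psi$ factors through $\operatorname{Tr}_{\mathbb{F}_q/\mathbb{F}_P}$.
\end{itemize}
In case \textup{(E2)} the $\psi$-matched pairs of regular characters with $\chi_1\not\sim\chi_2$ are exactly those where $\chi_1$ has order dividing $n(q-1)$ but not $q-1$, and $\chi_2\sim\chi_1^{P^i}$ with $1\le i<e$. For these pairs $\chi_1|_{\mathbb{F}_q^\times}\ne\chi_2|_{\mathbb{F}_q^\times}$.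
\end{theorem}

Examples of (E2) are $(q,n)=(4,3)$, $(8,7)$, $(16,5)$, $(27,13)$, $(125,31)$. In (E2) the number $P=1+(q-1)/n$ is determined by $q$ and $n$.

\begin{corollary}\label{cor:C}
The conjecture is true whenever $q=p$ is prime. If one adds the hypothesis $\chi_1|_{\mathbb{F}_q^\times}=\chi_2|_{\mathbb{F}_q^\times}$, it is true for every prime $n$ and every $\psi$ when $q\ne4$; when $q=4$ it is true exactly for $n=2,3$.
\end{corollary}

\begin{proof}
Both (E1) and (E2) require $q$ to be non-prime. The exceptional pairs in (E2) have different restrictions to $\mathbb{F}_q^\times$, so the added hypothesis excludes them. The pairs of Theorem~\ref{thm:A} have the same, trivial, restriction.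
\end{proof}

The counterexamples are elementary and are given in Section~\ref{sec:counter}. The rest of the paper shows that there are no others. Section~\ref{sec:val} turns matching into a condition on digit sums, and Section~\ref{sec:two} solves it directly for $n=2$. For odd $n$ a character splits into a part on which Frobenius acts freely and a part of order dividing $n(q-1)$. The first part is recovered by averaging digit sums against Dirichlet characters (Sections~\ref{sec:avg}--\ref{sec:free}). If the first part is absent, the digit sums live modulo $q-1$ and lead to (E2) (Section~\ref{sec:small}). Section~\ref{sec:end} treats $(q,n)=(4,3)$ and assembles the proof.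

\section{Symmetries and additive notation}\label{sec:sym}

From now on $n$ is prime, and
\[
N=q^n-1,\qquad M=\frac{N}{q-1}=1+q+\dots+q^{n-1},\qquad \mathbf{e}(x)=e^{2\pi\sqrt{-1}\,x}.
\]
Fix a nontrivial additive character $\Psi_0$ of $\mathbb{F}_p$ and put $\psi_\alpha(x)=\Psi_0(\operatorname{Tr}_{\mathbb{F}_q/\mathbb{F}_p}(\alpha x))$ for $\alpha\in\mathbb{F}_q$. Every nontrivial $\psi$ is $\psi_\alpha$ for a unique $\alpha\in\mathbb{F}_q^\times$. If $\mathbb{F}_P\subseteq\mathbb{F}_q$, then $\psi_\alpha$ factors through $\operatorname{Tr}_{\mathbb{F}_q/\mathbb{F}_P}$ if and only if $\alpha\in\mathbb{F}_P$: the $P$ characters $\psi_\alpha$ with $\alpha\in\mathbb{F}_P$ do factor, and only $P$ characters factor, since this trace is onto. Recall that $|G(\beta,\psi)|^2=q^n$ for $\beta\ne1$ and $G(1,\psi)=-1$; in particular $G(\beta,\psi)\neq0$.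

\begin{lemma}\label{lem:sym}
Let $\beta$ be a character of $\mathbb{F}_{q^n}^\times$.
\begin{itemize}
\item[(a)] $G(\beta,\psi_\alpha)=\beta(\alpha)G(\beta,\psi_1)$ for $\alpha\in\mathbb{F}_q^\times$.
\item[(b)] $G(\beta^p,\psi_1)=G(\beta,\psi_1)$.
\item[(c)] If $G(\beta_1,\psi)=G(\beta_2,\psi)$, then $G(\beta_1^t,\psi)=G(\beta_2^t,\psi)$ for all $t\in(\mathbb{Z}/N)^\times$, and $\beta_1=\beta_2$ on $\mathbb{F}_p^\times$.
\end{itemize}
\end{lemma}

\begin{proof}
For (a) substitute $a\mapsto\alpha^{-1}a$. For (b) note that $\psi_1\circ\operatorname{Tr}=\Psi_0\circ\operatorname{Tr}_{\mathbb{F}_{q^n}/\mathbb{F}_p}$ is invariant under $a\mapsto a^p$. For (c), the sums lie in $\mathbb{Q}(\zeta_N,\zeta_p)$ with $\gcd(N,p)=1$. The automorphism $\zeta_N\mapsto\zeta_N^t$, $\zeta_p\mapsto\zeta_p$ sends $G(\beta,\psi)$ to $G(\beta^t,\psi)$. The automorphism $\zeta_N\mapsto\zeta_N$, $\zeta_p\mapsto\zeta_p^{k}$, for $k\in\mathbb{F}_p^\times$, replaces $\psi_\alpha$ by $\psi_{k\alpha}$ and so multiplies $G(\beta,\psi)$ by $\beta(k)$;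 divide by the common nonzero value.
\end{proof}

It is convenient to write the character group additively. Fix a generator $\gamma$ of $\mathbb{F}_{q^n}^\times$. For $x\in X:=\frac1N\mathbb{Z}/\mathbb{Z}$ let $\chi_x$ be the character with $\chi_x(\gamma^k)=\mathbf{e}(kx)$. Then $\chi_x^q=\chi_{qx}$, and we write $x_1\sim x_2$ if $x_2=q^\sigma x_1$ for some $\sigma$. The norm is onto, so the characters $\eta\circ\operatorname{Nr}$ form the unique subgroup of order $q-1$, namely
\[
T=\tfrac1{q-1}\mathbb{Z}/\mathbb{Z}\subseteq X,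
\]
and twisting is translation by $T$. Multiplication by $q$ fixes exactly the elements of $T$. Since $n$ is prime, its orbits on $X$ have size $1$ or $n$, so \emph{$\chi_x$ is regular if and only if $x\notin T$}. The case left out by regularity is harmless: if $x_1\in T$, the twist with $x_1+j=0$ has Gauss sum of absolute value $1$, and matching forces $x_2+j=0$.

When $n\mid q-1$ there are regular characters very close to $T$, on which conjugation acts like twisting.

\begin{lemma}\label{lem:W}
Let $n$ be an odd prime dividing $q-1$. Then $M\equiv n\pmod{n^2}$, so $n(q-1)\mid N$, and $q^\sigma\equiv1+\sigma(q-1)\pmod{n(q-1)}$. If $w=b/(n(q-1))$, then $q^\sigma w=w+\sigma b/n$. If moreover $n\nmid b$, the conjugates of $w$ are exactly the elements of $w+\frac1n\mathbb{Z}/\mathbb{Z}$.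
\end{lemma}

\begin{proof}
The binomial theorem gives $q^\sigma\equiv1+\sigma(q-1)$ modulo $(q-1)^2$, which is divisible by $n(q-1)$ and by $n^2$. Summing over $0\le\sigma<n$ gives $M\equiv n+(q-1)\,n\,\frac{n-1}2\equiv n\pmod{n^2}$, since $n$ is odd. The rest follows from $(q-1)w=b/n$.
\end{proof}

\section{The counterexamples}\label{sec:counter}

\subsection{The symmetry $\beta\mapsto\beta^p$}

\begin{example}\label{ex:43}
Let $q=4$, $n=3$, $N=63$, $T=\{0,\frac13,\frac23\}$. On the elements $b/9$ with $3\nmid b$, multiplication by $4$ has the orbits $b\in\{1,4,7\}$ and $b\in\{2,8,5\}$, and these are also the cosets of $T$. So every twist of $\chi_{1/9}$ is conjugate to $\chi_{1/9}$, and every twist of $\chi_{2/9}$ is conjugate to $\chi_{2/9}$. Since $\chi_{2/9}=\chi_{1/9}^2$, Lemma~\ref{lem:sym}(b) shows that all six sums for $\psi_1$ are equal: $\chi_{1/9}$ and $\chi_{2/9}$ are $\psi_1$-matched and not conjugate. For $\alpha\ne1$, Lemma~\ref{lem:sym}(a) multiplies the ratio of the two sums by $\chi_{1/9}(\alpha)$. This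 is not $1$, because $\gamma^{21}$ generates $\mathbb{F}_4^\times$ and $\chi_{1/9}(\gamma^{21})=\mathbf{e}(\frac13)$.
\end{example}

In general $(\chi\cdot\eta)^P=\chi^P\cdot\eta^P$ differs from $\chi^P\cdot\eta$ by the twist $\eta^{P-1}$, whose order divides $(q-1)/(P-1)$. By Lemma~\ref{lem:W}, conjugation can absorb twists of order $n$. This explains the condition $n=(q-1)/(P-1)$.

\begin{proposition}\label{prop:E2}
Let $q=P^e$ with $e\ge2$, and suppose $n=\frac{q-1}{P-1}$ is prime. Let $\chi_1$ have order dividing $n(q-1)$ but not $q-1$, and let $\chi_2\sim\chi_1^{P^i}$ with $1\le i<e$. Then $\chi_1,\chi_2$ are regular, their restrictions to $\mathbb{F}_q^\times$ differ, $\chi_1\not\sim\chi_2$, and they are $\psi_\alpha$-matched if and only if $\alpha\in\mathbb{F}_P^\times$. Characters $\chi_1$ of this kind exist.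
\end{proposition}

\begin{proof}
Here $n\ge P+1\ge3$ and $n\mid q-1$, so Lemma~\ref{lem:W} applies; existence follows from $n(q-1)\mid N$. Conjugation changes neither the twisted sums nor the restriction to $\mathbb{F}_q^\times$, so we may take $\chi_1=\chi_w$, $\chi_2=\chi_{P^iw}$ with $w=b/(n(q-1))$, $n\nmid b$. As $n\nmid P^ib$, neither $w$ nor $P^iw$ lies in $T$, so both characters are regular.

Let $j\in T$. Then $P^i(w+j)=(P^iw+j)+(P^i-1)j$, and $(P^i-1)j$ is a multiple of $\frac{P-1}{q-1}=\frac1n$. The element $P^iw+j$ has the form $b'/(n(q-1))$ with $b'\equiv P^ib\not\equiv0\pmod n$, so $P^i(w+j)\sim P^iw+j$ by Lemma~\ref{lem:W}. With Lemma~\ref{lem:sym}(b) we get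
\[
G(\chi_{P^iw+j},\psi_1)=G(\chi_{w+j}^{P^i},\psi_1)=G(\chi_{w+j},\psi_1).
\]
By Lemma~\ref{lem:sym}(a), $G(\chi_2\cdot\eta,\psi_\alpha)/G(\chi_1\cdot\eta,\psi_\alpha)=(\chi_2\chi_1^{-1})(\alpha)$ for every $\eta$. On the generator $\gamma^M$ of $\mathbb{F}_q^\times$,
\[
(\chi_2\chi_1^{-1})(\gamma^M)=\mathbf{e}\bigl(M(P^i-1)w\bigr)=\mathbf{e}\Bigl(\frac{(M/n)\,b}{n}\cdot\frac{P^i-1}{P-1}\Bigr).
\]
This is a primitive $n$-th root of unity, since $n\nmid M/n$ by Lemma~\ref{lem:W}, $n\nmid b$, and $0<\frac{P^i-1}{P-1}<n$. So $\chi_2\chi_1^{-1}$ has order $n$ on $\mathbb{F}_q^\times$, and its kernel there is the subgroup of order $(q-1)/n=P-1$, which is $\mathbb{F}_P^\times$. This gives the criterion for matching and shows that the restrictions differ. Conjugate characters agree on $\mathbb{F}_q^\times$, so $\chi_1\not\sim\chi_2$.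
\end{proof}

\subsection{Characters trivial on a subfield of index two}

\begin{lemma}\label{lem:index2}
Let $E=\mathbb{F}_{2^{2m}}$, $K=\mathbb{F}_{2^m}$, $\alpha\in E^\times$, and let $\beta\ne1$ be a character of $E^\times$ trivial on $K^\times$. Then
$\sum_{a\in E^\times}\beta^{-1}(a)(-1)^{\operatorname{Tr}_{E/\mathbb{F}_2}(\alpha a)}=2^m\beta(\alpha)$.
\end{lemma}

\begin{proof}
Sum over cosets $aK^\times$. As $\operatorname{Tr}_{E/\mathbb{F}_2}(\alpha ay)=\operatorname{Tr}_{K/\mathbb{F}_2}(y\operatorname{Tr}_{E/K}(\alpha a))$ for $y\in K$, the inner sum over $y\in K^\times$ is $2^m-1$ if $\operatorname{Tr}_{E/K}(\alpha a)=0$ and $-1$ otherwise. The terms $-1$ contribute $-\sum_{a\in E^\times/K^\times}\beta^{-1}(a)=0$. In characteristic $2$ the equation $z+z^{2^m}=0$ says $z\in K$, so exactly one coset, $\alpha^{-1}K^\times$, contributes the remaining term $2^m\beta^{-1}(\alpha^{-1})$.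
\end{proof}

For $q=4$ and odd $n$, the subfield $K=\mathbb{F}_{2^n}$ of $E=\mathbb{F}_{4^n}$ does not contain $\mathbb{F}_4$, and, as the proof below shows, all twists remain trivial on $K^\times$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $n$ is odd, $D$ is an integer; it divides $4^n-1$, and $D\ge11$. A non-regular character satisfies $\chi^4=\chi$, so has order dividing $3$; hence $\chi^{\pm1}$ is regular. If $\chi^{-1}=\chi^{4^j}$, then $-1\in\langle4\rangle\subseteq(\mathbb{Z}/D)^\times$. But $4$ has odd order, dividing $n$, and $-1$ has order $2$. So $\chi\not\sim\chi^{-1}$.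

We have $K^\times=(E^\times)^{2^n+1}$ and $D\mid 2^n+1$, so $\chi$ is trivial on $K^\times$. Since $2$ has order $6$ modulo $9$, we have $9\mid2^n+1$ only for $n\equiv3\pmod6$, which fails for a prime $n\ge5$. So $3\nmid D$, and $\chi$ is trivial on the group $\mathbb{F}_4^\times$ of order $3$. For $y\in K^\times$ the norm $\prod_{i<n}y^{2^{2i}}$ to $\mathbb{F}_4$ equals $\operatorname{Nr}_{K/\mathbb{F}_2}(y)=1$, because $2i$ runs over all residues modulo the odd number $n$. So every $\eta\circ\operatorname{Nr}$ is trivial on $K^\times$.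

Thus $\beta=\chi^{\pm1}\cdot\eta$ is trivial on $K^\times$, and $\beta\ne1$ by regularity. With $\psi=\psi_\alpha$ we have $\psi(\operatorname{Tr}a)=(-1)^{\operatorname{Tr}_{E/\mathbb{F}_2}(\alpha a)}$, and Lemma~\ref{lem:index2} together with $\chi(\alpha)=1$ gives
\[
G(\chi\cdot\eta,\psi)=2^n\eta(\alpha^n)=G(\chi^{-1}\cdot\eta,\psi)\qquad\text{for all }\eta.\qedhere
\]
\end{proof}

\begin{remark}
Lemma~\ref{lem:index2} also shows that primality of $n$ cannot be dropped, even for prime $q$. Take $q=2$, $n=8$. The $16$ characters of order $17=2^4+1$ are trivial on $\mathbb{F}_{16}^\times$, so all have Gauss sum $16$. Since $2$ has order $8$ modulo $17$, they are regular and form two conjugacy classes.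
\end{remark}

\section{From Gauss sums to digit sums}\label{sec:val}

Nothing so far depended on $\gamma$; we now choose it. Let $\mathfrak{P}$ be a prime of $\mathbb{Q}(\zeta_N,\zeta_p)$ above $p$. Its residue field has $q^n$ elements, and reduction maps the $N$-th roots of unity isomorphically onto its multiplicative group. Identify the residue field with $\mathbb{F}_{q^n}$ and let $\gamma$ be the residue of $\mathbf{e}(1/N)$. Then $\omega=\chi_{1/N}$ is the Teichm\"uller character, characterized by $\omega(y)\equiv y\pmod{\mathfrak{P}}$, and $\chi_{a/N}=\omega^a$. Let $s(c)$ be the sum of the base-$p$ digits of an integer $c\ge0$, let $\{\cdot\}$ be the fractional part, and put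
\[
h(x)=\sum_{i=0}^{fn-1}\{p^ix\}\qquad(x\in X).
\]

\begin{theorem}[Stickelberger; see {\cite[\S6.2]{W}}]\label{thm:stick}
Normalize $v_{\mathfrak{P}}(p)=p-1$. For $0\le a<N$,
\[
v_{\mathfrak{P}}\bigl(G(\chi_{a/N},\psi)\bigr)=s(a)=(p-1)\,h(a/N).
\]
\end{theorem}

The choice of $\psi$ does not matter, by Lemma~\ref{lem:sym}(a). The second equality is elementary. Multiplying by $p$ modulo $N=p^{fn}-1$ rotates the $fn$ digits of $a$ cyclically, each digit visits each position once, and so $N h(a/N)=s(a)(1+p+\dots+p^{fn-1})=s(a)N/(p-1)$. It also follows that $h(px)=h(x)$.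

By Lemma~\ref{lem:sym}(c) and Theorem~\ref{thm:stick}, if $\chi_{x_1}$ and $\chi_{x_2}$ are $\psi$-matched, then
\begin{equation}\label{eq:V}
h\bigl(t(x_1+j)\bigr)=h\bigl(t(x_2+j)\bigr)\qquad\text{for all }t\in(\mathbb{Z}/N)^\times,\ j\in T.\tag{V}
\end{equation}
Three operations preserve \eqref{eq:V}, regularity, and the truth or falsity of $x_1\sim x_2$: replacing one $x_k$ by $qx_k$; adding the same $j_0\in T$ to both; multiplying both by the same unit $t_0$. For the first use $qx_k+j=q(x_k+j)$; for the third use $t_0T=T$.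

\begin{example}\label{ex:31}
Let $q=2$, $n=5$, $N=31$. The residues $3=(00011)_2$ and $5=(00101)_2$ are not conjugate and have the same digit sum. The factor $t$ in \eqref{eq:V} separates them: for $t=21$ we get $63\equiv1$ and $105\equiv12=(01100)_2$. In general, if $q=2$ and $a_1$ is a unit modulo $N$, choose $t$ with $ta_1\equiv1$; then $ta_2$ has digit sum $1$, so it is a power of $2$ and $a_1\sim a_2$. The difficulty of the general case is that $a_1$ need not be a unit and that for $q\ne p$ digit sums cannot tell $x$ from $px$.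
\end{example}

We shall use the identity
\begin{equation}\label{eq:mult}
\sum_{k=0}^{r-1}\Bigl\{x+\frac kr\Bigr\}=\{rx\}+\frac{r-1}2\qquad(x\in\mathbb{R}/\mathbb{Z},\ r\ge1).
\end{equation}
Both sides are invariant under $x\mapsto x+\frac1r$, and both equal $rx+\frac{r-1}2$ for $0\le x<\frac1r$.

\section{Quadratic extensions}\label{sec:two}

For $n=2$, twisting adds multiples of $q+1$ to $a$, and adding $q+1$ adds $1$ to each of the two base-$q$ digits. The digit sum drops most when a carry leaves a base-$q$ digit, and the positions of these drops determine $a$ up to conjugation. For $q=5$ and $a=2$, the twists $2,8,14,20$ are $02,13,24,40$ in base $5$, with digit sums $2,4,6,4$. The sum drops at the step $24\to40$ and at the step $40\to02$ that closes the cycle.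

\begin{proposition}\label{prop:two}
Let $n=2$. If $x_1,x_2\notin T$ satisfy \eqref{eq:V}, then $x_1\sim x_2$.
\end{proposition}

\begin{proof}
For $q=2$ the regular elements $\frac13,\frac23$ are conjugate. Let $q\ge3$ and $x_1=a/N$, $x_2=b/N$; regularity means $(q+1)\nmid a$ and $(q+1)\nmid b$. As $qa\equiv-a\pmod{q+1}$, conjugation and a common twist reduce us to $a=\delta$, $b=\varepsilon+(q+1)z$ with $1\le\delta,\varepsilon\le\frac{q+1}2$ and $z\in\mathbb{Z}/(q-1)$. For $j\in\mathbb{Z}/(q-1)$ let $F_\delta(j)=s(\delta+(q+1)j)$, computed with the representative $0\le j\le q-2$, for which the argument is less than $N$. Define $E_\delta$ by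
\[
F_\delta(j)-F_\delta(j-1)=2-(p-1)E_\delta(j).
\]
Condition \eqref{eq:V} with $t=1$ gives $F_\delta(j)=F_\varepsilon(j+z)$, hence $E_\delta(j)=E_\varepsilon(j+z)$. We claim that $E_\delta$ is maximal exactly on the set $\{0,1-\delta\}\subseteq\mathbb{Z}/(q-1)$.

Let $\nu$ be the $p$-adic valuation. For $c\ge1$ we have $s(c)-s(c-1)=1-(p-1)\nu(c)$, because $c-1$ ends in exactly $\nu(c)$ digits $p-1$. Also $s(q-1)=f(p-1)$. The low and high base-$q$ digits of $\delta+(q+1)j$ are $(\delta+j,\,j)$ for $0\le j\le q-1-\delta$ and $(\delta+j-q,\,j+1)$ for $q-\delta\le j\le q-2$, and $F_\delta(j)$ is the sum of $s$ over the two digits. Let $\delta\ge2$.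
\begin{itemize}
\item For $1\le j\le q-1-\delta$: $E_\delta(j)=\nu(j)+\nu(j+\delta)$.
\item For $q-\delta<j\le q-2$: $E_\delta(j)=\nu(j+\delta-q)+\nu(j+1)$.
\item For $j=q-\delta$ the digits pass from $(q-1,\,q-\delta-1)$ to $(0,\,q-\delta+1)$, so $E_\delta(j)=f+\nu(q-\delta)+\nu(q-\delta+1)=f+\nu(\delta)+\nu(\delta-1)$.
\item For $j=0$ the digits pass from $(\delta-2,\,q-1)$ to $(\delta,0)$, so $E_\delta(0)=f+\nu(\delta)+\nu(\delta-1)$.
\end{itemize}
If $c\ne c'$ lie in $[1,q-1]$, then the larger of $\nu(c),\nu(c')$ is at most $f-1$ and the smaller is at most $\nu(c-c')$. So the values in the first line are at most $f-1+\nu(\delta)$, and those in the second are at most $f-1+\nu(q+1-\delta)=f-1+\nu(\delta-1)$. The maximum is therefore attained exactly at $j=0$ and $j=q-\delta\equiv1-\delta$. For $\delta=1$ we have $E_1(j)=\nu(j)+\nu(j+1)\le f-1$ for $1\le j\le q-2$, while at $j=0$ the digits pass from $(q-1,q-2)$ to $(1,0)$, a change of $1-(2f(p-1)-1)$, so $E_1(0)=2f$. This proves the claim.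

Hence $\{z,\,z+1-\delta\}=\{0,\,1-\varepsilon\}$ in $\mathbb{Z}/(q-1)$. If $z=0$, then $\delta\equiv\varepsilon$, and $|\delta-\varepsilon|\le\frac{q-1}2$ gives $a=b$. If $z\ne0$, then $z=1-\varepsilon$, so $\varepsilon\ge2$, and $z+1-\delta=0$, so $\delta+\varepsilon\equiv2\pmod{q-1}$. From $2<\delta+\varepsilon\le q+1$ we get $\delta=\varepsilon=\frac{q+1}2$ and $z=\frac{q-1}2$, so $b=\frac{q+1}2+\frac{q^2-1}2=qa$.
\end{proof}

\section{Averaging against Dirichlet characters}\label{sec:avg}

From now on $n$ is an odd prime.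

\subsection{Splitting the character group}

Put $M'=M/n$, $m_0=n(q-1)$ if $n\mid q-1$, and $M'=M$, $m_0=q-1$ otherwise; so $N=M'm_0$. Since $M\equiv n\pmod{q-1}$, the only prime that can divide both $M$ and $q-1$ is $n$, and $n\nmid M/n$ when $n\mid q-1$, by Lemma~\ref{lem:W}. Hence $\gcd(M',m_0)=1$ and
\[
X=Y\oplus W,\qquad Y=\tfrac1{M'}\mathbb{Z}/\mathbb{Z},\qquad W=\tfrac1{m_0}\mathbb{Z}/\mathbb{Z}\supseteq T.
\]
A unit $t$ modulo $N$ is a pair $(u,v)\in(\mathbb{Z}/M')^\times\times(\mathbb{Z}/m_0)^\times$ acting by $t(y+w)=uy+vw$. We write $x_k=y_k+w_k$ and let $d_k$ be the order of $y_k$. If $w_k\in T$, regularity means $d_k>1$.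

Let $\ell^a\mid M'$ with $\ell$ prime and $a\ge1$. Then $q^n\equiv1\pmod{\ell^a}$ and $\ell\nmid q-1$, so
\begin{equation}\label{eq:ell}
q\text{ has order }n\text{ modulo }\ell^a,\qquad \ell\equiv1\pmod{2n};
\end{equation}
the congruence holds because $n\mid\ell-1$ and $\ell$ is odd, $M$ being a sum of $1$ and an even number of terms $q^i$ of equal parity.

\subsection{The averages}

Condition \eqref{eq:V} compares two functions of $u\in(\mathbb{Z}/M')^\times$, and $y_2=cy_1$ means that one is a translate of the other on this group. Fourier analysis on the group diagonalizes translation. For a character $\lambda$ of $(\mathbb{Z}/M')^\times$ and $y\in Y$ define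
\[
L_{\lambda,y}(w)=\sum_{u\in(\mathbb{Z}/M')^\times}\lambda(u)\,h(uy+w)\qquad(w\in W).
\]
For instance, let $q=2$, $n=3$, $M'=7$, $W=0$, and let $\lambda$ be the Legendre symbol modulo $7$, whose kernel is $\{1,2,4\}=\langle2\rangle$. Then $L_{\lambda,1/7}(0)=(1+1+1)-(2+2+2)=-3$, and $L_{\lambda,c/7}(0)=-3\lambda(c)$. Because the average is nonzero, \eqref{eq:V} for $\frac17$ and $\frac c7$ forces $\lambda(c)=1$, that is, $c\in\langle2\rangle$. The general proof needs the same two ingredients: enough averages are nonzero (this section), and the corresponding $\lambda$ detect the subgroup $\langle q\rangle$ (Section~\ref{sec:prim}).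

Recall that the \emph{conductor} of $\lambda$ is the smallest $d\mid M'$ such that $\lambda$ factors through $(\mathbb{Z}/d)^\times$. It divides every $d'\mid M'$ with this property. We identify characters of conductor $d$ with primitive Dirichlet characters modulo $d$. For a function $F$ on $\frac1m\mathbb{Z}/\mathbb{Z}$ we write $F(w)=\sum_{\kappa\in\mathbb{Z}/m}\hat F(\kappa)\mathbf{e}(\kappa w)$; the translate $F(\cdot+z)$ has coefficients $\mathbf{e}(\kappa z)\hat F(\kappa)$.

\begin{lemma}\label{lem:formal}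
\begin{itemize}
\item[(a)] If $x_1,x_2$ satisfy \eqref{eq:V}, then $L_{\lambda,y_1}(v(w_1+j))=L_{\lambda,y_2}(v(w_2+j))$ for all $\lambda$, all $v\in(\mathbb{Z}/m_0)^\times$ and all $j\in T$.
\item[(b)] $L_{\lambda,cy}=\overline{\lambda(c)}\,L_{\lambda,y}$ for $c\in(\mathbb{Z}/M')^\times$.
\item[(c)] $L_{\lambda,y}(pw)=\lambda(p)L_{\lambda,y}(w)$, and hence $\hat L_{\lambda,y}(p\kappa)=\overline{\lambda(p)}\,\hat L_{\lambda,y}(\kappa)$ for $\kappa\in\mathbb{Z}/m_0$.
\item[(d)] If the conductor of $\lambda$ does not divide the order of $y$, then $L_{\lambda,y}=0$.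
\end{itemize}
\end{lemma}

\begin{proof}
(a) Sum \eqref{eq:V} for $t=(u,v)$ against $\lambda(u)$. (b) Substitute $u\mapsto c^{-1}u$. (c) Substitute $u\mapsto pu$ and use $h(px)=h(x)$; the coefficient of $\mathbf{e}(p\kappa w)$ is $\hat L(\kappa)$ on the left and $\lambda(p)\hat L(p\kappa)$ on the right. (d) If $y$ has order $d'$, then $h(uy+w)$ is constant on cosets of the kernel of $(\mathbb{Z}/M')^\times\to(\mathbb{Z}/d')^\times$, and $\lambda$ is nontrivial on this kernel, so it sums to zero over each coset.
\end{proof}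

\begin{lemma}[Nonvanishing]\label{lem:nonvan}
Let $y\in Y$ have order $d>1$, let $\lambda$ have conductor $d$, let $m\mid m_0$, and let $L$ be the restriction of $L_{\lambda,y}$ to $\frac1m\mathbb{Z}/\mathbb{Z}$. Suppose there is a character $\theta$ of $(\mathbb{Z}/m)^\times$ with $\theta(p)=\lambda(p)$ and $\theta(-1)=-\lambda(-1)$. Then $\hat L(\kappa)\ne0$ for some $\kappa\in(\mathbb{Z}/m)^\times$. In particular ($m=1$), $L_{\lambda,y}(0)\ne0$ if $\lambda(p)=1$ and $\lambda(-1)=-1$.
\end{lemma}

\begin{proof}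
We use three textbook facts. (i) For real $x\notin\mathbb{Z}$, $\{x\}=\frac12-\frac1\pi\sum_{k\ge1}\frac{\sin2\pi kx}k$. (ii) For $\lambda$ primitive modulo $d$ and $y$ of order $d$, the sum $g=\sum_{u\in(\mathbb{Z}/d)^\times}\lambda(u)\mathbf{e}(uy)$ is nonzero, and $\sum_u\lambda(u)\mathbf{e}(kuy)=\bar\lambda(k)g$ for \emph{every} integer $k$, with $\bar\lambda(k)=0$ if $\gcd(k,d)>1$. (iii) (Dirichlet) For a nonprincipal Dirichlet character $\Xi$, the series $\sum_{k\ge1}\Xi(k)/k$ converges to $L(1,\Xi)\neq0$.

The points $p^i(uy+w)$ are nonzero in $X$, since their $Y$-components are, so (i) applies to every term of $h$. The constants $\frac12$ cancel because $\lambda\ne1$. With $C=\varphi(M')/\varphi(d)$, fact (ii) gives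
\[
L(w)=-\frac{Cg}{2\pi\sqrt{-1}}\sum_{k\ge1}\frac1k\sum_{i<fn}\Bigl[\bar\lambda(kp^i)\mathbf{e}(kp^iw)-\bar\lambda(-kp^i)\mathbf{e}(-kp^iw)\Bigr].
\]
Extend $\theta$ by $0$ to non-units. The functional $F\mapsto\sum_\kappa\theta(\kappa)\hat F(\kappa)$ is a finite linear combination of values of $F$, so it may be applied term by term, and it sends $w\mapsto\mathbf{e}(kw)$ to $\theta(k)$. The character $\Xi=\bar\lambda\theta$ modulo $dm$ has $\Xi(p)=1$ and $\Xi(-1)=-1$; being odd, it is nonprincipal. Therefore
\[
\sum_{\kappa}\theta(\kappa)\hat L(\kappa)=-\frac{Cg}{2\pi\sqrt{-1}}\sum_{k\ge1}\frac{2fn\,\Xi(k)}k=-\frac{Cfn\,g}{\pi\sqrt{-1}}\,L(1,\Xi)\ne0.\qedhere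
\]
\end{proof}

The two conditions on $\theta$ come from the invariance $h(px)=h(x)$ and from the oddness of the sine. They can be met independently when $-1$ is not a power of $p$ modulo $m$, and this is where $q\ge5$ enters.

\begin{corollary}\label{cor:unit}
Let $q\ge5$, let $y$ have order $d>1$ and let $\lambda$ have conductor $d$.
\begin{itemize}
\item[(a)] If $\lambda(q)=1$, the restriction of $L_{\lambda,y}$ to $T$ has a nonzero Fourier coefficient at some unit modulo $q-1$.
\item[(b)] If $n\mid q-1$, then $L_{\lambda,y}$ on $W$ has a nonzero Fourier coefficient at some unit modulo $n(q-1)$.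
\end{itemize}
\end{corollary}

\begin{proof}
Modulo $q-1$, $p$ has order $f$, since $0<p^i-1<q-1$ for $0<i<f$. If $q-1\mid p^i+1$ with $0\le i<f$, then $q-1\le\frac q2+1$, so $q\le4$. Hence $-1\notin\langle p\rangle$ modulo $q-1$, and therefore also modulo $n(q-1)$. If $n\mid q-1$, then $q=p^f$ has order $n$ modulo $n(q-1)$ by Lemma~\ref{lem:W}, so $p$ has order $fn$. In both cases $\langle p,-1\rangle=\langle p\rangle\times\{\pm1\}$, and $\theta(p)=\lambda(p)$, $\theta(-1)=-\lambda(-1)$ defines a character of this group, because $\lambda(p)^f=\lambda(q)=1$ in (a) and $\lambda(p)^{fn}=\lambda(q^n)=1$ in (b). Characters of a subgroup of a finite abelian group extend, so Lemma~\ref{lem:nonvan} applies.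
\end{proof}

\begin{remark}
For $q=4$ we have $-1\equiv2\pmod3$, and the corollary fails. Let $n\geq5$ and let $y$ have order $D=(2^n+1)/3$. Since $2^n\equiv-1$ modulo $D$ and modulo $3$, every $x=uy+j$ with $j\in T$ satisfies $2^nx=-x$. Thus $h(x)=h(-x)$, while $h(x)+h(-x)=2n$. So $h(x)=n$, and $L_{\lambda,y}$ vanishes on $T$ for every $\lambda\ne1$. This is Theorem~\ref{thm:A} seen through valuations. For $q\in\{2,3\}$ we have $-1\equiv1\pmod{q-1}$, so on $T$ only odd $\lambda$ can be used.
\end{remark}

\section{Primitive characters detect the powers of $q$}\label{sec:prim}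

If all characters modulo $d$ with $\lambda(q)=1$ are trivial on $c$, then $c\in\langle q\rangle$ by duality. Lemma~\ref{lem:nonvan} only reaches primitive characters, which do not form a group, so we must show that they suffice.

Let $1<d=\prod_{i=1}^r\ell_i^{e_i}$ divide $M'$. A character $\lambda$ modulo $d$ is a tuple $(\lambda_i)$ of characters of $(\mathbb{Z}/\ell_i^{e_i})^\times$, and it is primitive if and only if every $\lambda_i$ is. Its \emph{type} is
\[
(\zeta_i,\varepsilon_i)_i=(\lambda_i(q),\lambda_i(-1))_i\in\Gamma:=(\mu_n\times\{\pm1\})^r,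
\]
so that $\lambda(q)=\prod\zeta_i$ and $\lambda(-1)=\prod\varepsilon_i$. A type is \emph{proper} if no coordinate equals $(1,1)$.

\begin{lemma}\label{lem:type}
Every element of $\Gamma$ is the type of a character, and every proper type is the type of a primitive character. If $c\in(\mathbb{Z}/d)^\times$ and $\lambda(c)$ is constant on the primitive characters of some proper type, then $\lambda(c)=\phi(\text{type of }\lambda)$ for all $\lambda$, with a homomorphism $\phi:\Gamma\to\mathbb{C}^\times$.
\end{lemma}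

\begin{proof}
Fix $i$ and write $\ell^e=\ell_i^{e_i}$. By \eqref{eq:ell}, $q$ has odd order $n$ modulo $\ell^a$ for $1\le a\le e$, so $\langle q,-1\rangle=\langle q\rangle\times\{\pm1\}$, and $\lambda_i\mapsto(\lambda_i(q),\lambda_i(-1))$ maps the characters modulo $\ell^a$ onto $\mu_n\times\{\pm1\}$. Let $B_i$ be the kernel for $a=e$; each fiber has $|B_i|$ elements. If $e=1$, the only imprimitive character is the trivial one, which lies over $(1,1)$. If $e\ge2$, the imprimitive characters are those modulo $\ell^{e-1}$; they form a subgroup of index $\ell$ that also maps onto, so each fiber contains exactly $|B_i|/\ell$ of them. In either case fewer than half the elements of a fiber over a pair $\ne(1,1)$ are imprimitive. So for each $\beta\in B_i$ such a fiber contains a $\lambda_i$ with both $\lambda_i$ and $\lambda_i\beta$ primitive. This proves the first sentence. For the second, complete $\lambda_i$ and $\lambda_i\beta$ by the same primitive $\lambda_k$, $k\neq i$, to two primitive characters of the given type; their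 quotient gives $\beta(c)=1$. Thus the kernel $\prod B_i$ of the type map is trivial on $c$.
\end{proof}

Let $\Lambda_1(d)$ and $\Lambda_{\ne1}(d)$ be the sets of primitive characters modulo $d$ with $\lambda(q)=1$ and $\lambda(q)\ne1$, and let $\Lambda_1^-(d)$ be the set of odd elements of $\Lambda_1(d)$.

\begin{lemma}\label{lem:detect}
The sets $\Lambda_1^-(d)$ and $\Lambda_{\ne1}(d)$ are nonempty. Let $c\in(\mathbb{Z}/d)^\times$.
\begin{itemize}
\item[(a)] If $\lambda(c)=1$ for all $\lambda\in\Lambda_1^-(d)$, then $c\in\langle q\rangle$.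
\item[(b)] If $\lambda(c)=-1$ for all $\lambda\in\Lambda_1(d)$, then $d=2n+1$ is prime and $\Lambda_1(d)=\{\tau\}$, with $\tau$ the Legendre symbol modulo $d$.
\item[(c)] If $\varepsilon\in\{\pm1\}$ and $\lambda(c)=\varepsilon$ for all $\lambda\in\Lambda_{\ne1}(d)$, then $\varepsilon=1$ and $c=1$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $\zeta\in\mu_n$, $\zeta\ne1$. For $r\ge2$ there is a tuple $(\zeta_i^*)$ with all $\zeta_i^*\ne1$ and product $1$: use pairs $\zeta,\zeta^{-1}$, and one triple $\zeta,\zeta,\zeta^{-2}$ if $r$ is odd.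

(a) Let $\Gamma_1\subseteq\Gamma$ be the subgroup defined by $\prod\zeta_i=1$, and let $\Sigma$ be the set of proper types in $\Gamma_1$ with $\prod\varepsilon_i=-1$. We show that $\Sigma$ is nonempty and generates $\Gamma_1$. For $r=1$, $\Sigma=\{(1,-1)\}$ and $\Gamma_1=\{(1,\pm1)\}$. For $r\ge2$, $\Sigma$ contains $(\zeta_i^*,\varepsilon_i)_i$ whenever $\prod\varepsilon_i=-1$. The $n$-th power of this element is $(1,\varepsilon_i)_i$, and sign vectors with a single $-1$ generate $\{\pm1\}^r$, so $\langle\Sigma\rangle$ contains all $(1,\varepsilon_i)_i$. Given $(\zeta_i)\ne(1,\dots,1)$ with product $1$, put $\varepsilon_i=-1$ where $\zeta_i=1$ and choose the remaining signs so that $\prod\varepsilon_i=-1$; this type lies in $\Sigma$. So $\langle\Sigma\rangle=\Gamma_1$. Primitive characters with type in $\Sigma$ lie in $\Lambda_1^-(d)$, which is thus nonempty. By Lemma~\ref{lem:type}, $\phi$ exists and is trivial on $\Sigma$, hence on $\Gamma_1$. So every character with $\lambda(q)=1$ has $\lambda(c)=1$, and $c\in\langle q\rangle$.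

(b) Odd $\lambda\in\Lambda_1(d)$ satisfy $\lambda(-c)=1$, so $-c\in\langle q\rangle$ by (a). An even $\lambda\in\Lambda_1(d)$ would have $\lambda(c)=\lambda(-c)=1$, so there is none. If $r\ge2$, the proper type $(\zeta_i^*,1)_i$ would give one. So $d=\ell^e$, and the fiber $B_1$ over $(1,1)$ contains no primitive character. By the count in the proof of Lemma~\ref{lem:type}, $e=1$ and $B_1$ is trivial. As $|B_1|=(\ell-1)/2n$, we get $\ell=2n+1$. The characters with $\lambda(q)=1$ then form a group of order $2$, namely $\{1,\tau\}$.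

(c) For each $i$, the two types with $i$-th coordinate $(\zeta,\pm1)$ and all other coordinates $(1,-1)$ are proper and have $\prod\zeta_k\ne1$. So $\Lambda_{\ne1}(d)\ne\emptyset$, the homomorphism $\phi$ exists, and it equals $\varepsilon$ on both types. Their quotient shows that $\phi$ is trivial on the $i$-th factor $\{\pm1\}$. Hence $\phi$ factors through $\mu_n^r$ and takes values in $\mu_n$, so $\varepsilon=1$ as $n$ is odd. Then $\phi$ is trivial on the generator $\zeta$ of each factor $\mu_n$, so $\phi=1$. Every character is trivial on $c$, and $c=1$.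
\end{proof}

\section{Pairs with a nonzero $Y$-component}\label{sec:free}

Each proof in this section has the same shape. Nonvanishing for $y_1$ and Lemma~\ref{lem:formal}(a),(d) give $d_1\mid d_2$, and symmetry gives $d_1=d_2=d$. Then $y_2=cy_1$ for a unit $c$, a nonzero Fourier coefficient computes $\lambda(c)$, and Lemma~\ref{lem:detect} identifies $c$.

\begin{proposition}\label{prop:23}
Let $q\in\{2,3\}$ and $n$ odd. If $\chi_{x_1},\chi_{x_2}$ are regular and $\psi$-matched, then $x_1\sim x_2$.
\end{proposition}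

\begin{proof}
Here $W=T$, $M'=M$, $p=q$ and $d_1,d_2>1$. For $q=2$ we have $T=0$. For $q=3$, Lemma~\ref{lem:sym}(c) gives $\chi_{x_1}(-1)=\chi_{x_2}(-1)$; as $-1=\gamma^M$, $My_k=0$ and $M$ is odd, $\chi_{x_k}(-1)=\mathbf{e}(Mw_k)=\mathbf{e}(w_k)$. So $w_1=w_2$ in both cases, and Lemma~\ref{lem:formal}(a) with $j=-w_1$ gives $L_{\lambda,y_1}(0)=L_{\lambda,y_2}(0)$. For $\lambda\in\Lambda_1^-(d_1)$ the left side is nonzero by Lemma~\ref{lem:nonvan}, so $d_1\mid d_2$, and by symmetry $d_1=d_2=d$. With $y_2=cy_1$, Lemma~\ref{lem:formal}(b) gives $\lambda(c)=1$ for all $\lambda\in\Lambda_1^-(d)$. By Lemma~\ref{lem:detect}(a), $c\equiv q^\sigma\pmod d$, and $x_2=q^\sigma x_1$ since $q$ fixes $w_1$.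
\end{proof}

\begin{proposition}\label{prop:TT}
Let $q\ge5$ and $n$ odd. If $x_1,x_2\notin T$ satisfy \eqref{eq:V} and $w_1,w_2\in T$, then $x_1\sim x_2$.
\end{proposition}

\begin{proof}
After a common twist, $x_1=y_1$ and $x_2=y_2+z$ with $z\in T$. For $\lambda\in\Lambda_1(d_k)$, the function $L_{\lambda,y_k}$ is nonzero on $T$ by Corollary~\ref{cor:unit}(a), so $d_1=d_2=d$ as described above. Let $y_2=cy_1$, $\lambda\in\Lambda_1(d)$ and $L=L_{\lambda,y_1}|_T$. Lemma~\ref{lem:formal}(a),(b), with $vj$ renamed $j$, give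
\begin{equation}\label{eq:shift}
L(j+vz)=\lambda(c)L(j)\qquad\text{for all }j\in T,\ v\in(\mathbb{Z}/(q-1))^\times.
\end{equation}
At a unit $\kappa$ with $\hat L(\kappa)\ne0$ this reads $\mathbf{e}(\kappa vz)=\lambda(c)$. Taking $v=\pm\kappa^{-1}$ gives $\mathbf{e}(z)=\mathbf{e}(-z)=\lambda(c)$. So $z\in\{0,\frac12\}$, and $\lambda(c)=\mathbf{e}(z)$ for all $\lambda\in\Lambda_1(d)$. If $z=0$, Lemma~\ref{lem:detect}(a) gives $c\in\langle q\rangle$ and $x_1\sim x_2$.

Suppose $z=\frac12$; then $q$ is odd, and we seek a contradiction. By Lemma~\ref{lem:detect}(b), $d=\ell=2n+1$ is prime, $\lambda=\tau$ and $\tau(c)=-1$. Since $\ell\equiv3\pmod4$, $\tau$ is odd. As $p$ is odd, \eqref{eq:mult} with $r=2$ gives $h(x)+h(x+\frac12)=h(2x)+\frac{fn}2$. Then \eqref{eq:shift} yields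
\[
0=L(j)+L(j+\tfrac12)=\sum_u\tau(u)\Bigl(h(2uy_1+2j)+\frac{fn}2\Bigr)=\tau(2)L(2j).
\]
So $L$ vanishes on $2T=\frac1m\mathbb{Z}/\mathbb{Z}$ with $m=\frac{q-1}2$. This contradicts Lemma~\ref{lem:nonvan} if there is an even character $\theta$ modulo $m$ with $\theta(p)=\tau(p)$. If $\tau(p)=1$, take $\theta=1$. Let $\tau(p)=-1$; then $f$ is even, because $\tau(q)=1$. Let $o\mid f$ be the order of $p$ in $(\mathbb{Z}/m)^\times/\{\pm1\}$. If $o=f$, then $o$ is even, and $p\mapsto-1$ defines a character of $\langle p\rangle$ in this quotient, which extends to the required $\theta$. If $o<f$, then $m\mid p^o\pm1$, so $\frac12(p^f-1)\le p^{f/2}+1$, that is $p^{f/2}-1\le2$, and $q=9$.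

It remains to treat $q=9$, $\tau(3)=-1$. Since $3\equiv\ell\equiv3\pmod4$, quadratic reciprocity gives $\tau(3)=-\bigl(\frac{\ell}3\bigr)$. So $\ell=2n+1\equiv1\pmod3$, whence $n=3$, $\ell=7$, $N=728$. Multiplying both $x_k$ by a unit $(u,1)$ we may take $x_1=\frac17$. The non-residues $3,5,6$ form one orbit under $q\equiv2\pmod7$, so after conjugation $x_2=\frac67+\frac12$. For $j=\frac18$ we get $x_1+j=\frac{15}{56}=\frac{195}{728}$ and $x_2+j=\frac{27}{56}=\frac{351}{728}$. But $195=2\cdot81+27+2\cdot3$ and $351=243+81+27$ have base-$3$ digit sums $5$ and $3$, contradicting \eqref{eq:V}.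
\end{proof}

If $n\nmid q-1$, then $W=T$ and Proposition~\ref{prop:TT} covers all pairs. Let now $n\mid q-1$. For $w_k=b_k/(n(q-1))$ let $r_k=b_k\bmod n$; thus $w_k\in T$ if and only if $r_k=0$, and $q^\sigma w_k=w_k+\sigma r_k/n$ by Lemma~\ref{lem:W}.

\begin{proposition}\label{prop:mixed}
Let $q\ge5$, $n$ odd, $n\mid q-1$. If $x_1,x_2\notin T$ satisfy \eqref{eq:V}, then $w_1,w_2$ are both in $T$ or both outside $T$.
\end{proposition}

\begin{proof}
Suppose $r_1\ne0=r_2$; then $d_2>1$. Let $\lambda\in\Lambda_1(d_2)$ and $F(j)=L_{\lambda,y_1}(w_1+j)$ for $j\in T$. Since $q(w_1+j)=w_1+j+\frac{r_1}n$ and $\lambda(q)=1$, Lemma~\ref{lem:formal}(c) gives $F(j+\frac{r_1}n)=F(j)$. So $\hat F(\kappa)=0$ whenever $n\nmid\kappa$, in particular at all units modulo $q-1$. But $F(j)=L_{\lambda,y_2}(w_2+j)$ is a translate of $L_{\lambda,y_2}|_T$, which has a nonzero coefficient at a unit by Corollary~\ref{cor:unit}(a).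
\end{proof}

The periodicity just used shows that for $w_k\notin T$ the characters with $\lambda(q)=1$ give no information at units. We use those with $\lambda(q)\ne1$ instead.

\begin{proposition}\label{prop:NN}
Let $q\ge5$, $n$ odd, $n\mid q-1$. If $x_1,x_2$ satisfy \eqref{eq:V}, $w_1,w_2\notin T$ and $(y_1,y_2)\ne(0,0)$, then $x_1\sim x_2$.
\end{proposition}

\begin{proof}
Let $\lambda$ be a character with $\lambda(q)=\mathbf{e}(\rho/n)$, let $y\in Y$, and let $L=L_{\lambda,y}$ on $W$. For units $v,\kappa$ modulo $n(q-1)$ we compute the Fourier coefficient at $\kappa\bmod(q-1)$ of the function $j\mapsto L(v(w_k+j))$ on $T$. We have $L(v(w_k+j))=\sum_{\kappa'}\hat L(v^{-1}\kappa')\mathbf{e}(\kappa'w_k)\mathbf{e}(\kappa'j)$, and we must sum over the $n$ residues $\kappa'\equiv\kappa\pmod{q-1}$. By Lemma~\ref{lem:W} these are $\kappa q^\sigma=\kappa+\sigma\kappa(q-1)$, $0\le\sigma<n$. By Lemma~\ref{lem:formal}(c) the coefficient is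
\begin{equation}\label{eq:coef}
\sum_{\sigma<n}\hat L(v^{-1}\kappa)\,\mathbf{e}\Bigl(-\frac{\sigma\rho}n\Bigr)\mathbf{e}(\kappa w_k)\,\mathbf{e}\Bigl(\frac{\sigma\kappa r_k}n\Bigr)=
\begin{cases}n\,\hat L(v^{-1}\kappa)\,\mathbf{e}(\kappa w_k)&\text{if }\kappa r_k\equiv\rho\pmod n,\\ 0&\text{otherwise.}\end{cases}
\end{equation}

Say $d_1>1$. Let $\lambda\in\Lambda_{\ne1}(d_1)$, so $\rho\not\equiv0$, and $y=y_1$. By Corollary~\ref{cor:unit}(b) there is a unit $\kappa^*$ with $\hat L(\kappa^*)\ne0$. For any unit $\kappa$ with $\kappa r_1\equiv\rho\pmod n$ and $v=\kappa/\kappa^*$, the coefficient \eqref{eq:coef} is nonzero for $k=1$. So $L_{\lambda,y_2}\neq0$ and $d_1\mid d_2$. Then $d_2>1$, and symmetry gives $d_1=d_2=d$. With $y_2=cy_1$ we have $L(v(w_1+j))=\overline{\lambda(c)}L(v(w_2+j))$. Comparing the coefficients \eqref{eq:coef} gives $\kappa r_2\equiv\rho$, so $r_1=r_2=:r$ and $z:=w_2-w_1\in T$, and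
\begin{equation}\label{eq:kz}
\mathbf{e}(\kappa z)=\lambda(c)\qquad\text{for all units }\kappa\equiv\rho/r\pmod n.
\end{equation}
Write $q-1=n^am'$ with $n\nmid m'$, and $z=z_n+z'$ with $n^az_n=0$, $m'z'=0$. By the Chinese remainder theorem we may vary $\kappa$ modulo $m'$ and modulo $n^{a+1}$ independently. Comparing $\kappa\equiv1$ and $\kappa\equiv-1\pmod{m'}$ gives $2z'=0$. Adding $n$ to $\kappa$ modulo $n^{a+1}$ gives $nz_n=0$. Replacing $x_2$ by $q^\sigma x_2$ changes $w_2$ by $\sigma r/n$, so we may assume $z_n=0$ and $z\in\{0,\frac12\}$. For this $x_2$ and its $c$, \eqref{eq:kz} holds for every $\lambda\in\Lambda_{\ne1}(d)$ and says $\lambda(c)=\mathbf{e}(z)\in\{\pm1\}$; indeed, if $z=\frac12$, then $q-1$ is even and $\kappa$ is odd. By Lemma~\ref{lem:detect}(c), $z=0$ and $c=1$, so $x_2=x_1$.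
\end{proof}

\section{Characters of order dividing $n(q-1)$}\label{sec:small}

When $y_1=y_2=0$ there is nothing to average. Instead $h$ collapses to a digit sum modulo $q-1$, and the device of Example~\ref{ex:31}, comparing with numbers of digit sum $1$, becomes available. No condition $q\geq5$ is needed.

\begin{proposition}\label{prop:small}
Let $n$ be an odd prime dividing $q-1$. Let $w_1,w_2\in W\setminus T$ satisfy \eqref{eq:V} and $w_1\not\sim w_2$. Then $q=P^e$ with $e\ge2$, $n=\frac{q-1}{P-1}$, and $w_2\sim P^{i}w_1$ for some $1\le i<e$.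
\end{proposition}

\begin{proof}
For an integer $b$ let $\bar s(b)$ be the base-$p$ digit sum of the residue of $b$ in $[0,q-2]$ modulo $q-1$. Let $w=b/(n(q-1))$ with $n\nmid b$. By Lemma~\ref{lem:W}, for fixed $i$ the points $q^\sigma p^iw$, $0\le\sigma<n$, are the translates of $p^iw$ by $\frac1n\mathbb{Z}/\mathbb{Z}$. By \eqref{eq:mult} and the digit rotation argument of Section~\ref{sec:val}, applied modulo $q-1$,
\[
h(w)=\sum_{i<f}\Bigl\{\frac{p^ib}{q-1}\Bigr\}+\frac{f(n-1)}2=\frac{\bar s(b)}{p-1}+\frac{f(n-1)}2.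
\]
With $w_k=b_k/(n(q-1))$ and $j=J/(q-1)$, condition \eqref{eq:V} becomes $\bar s(v(b_1+nJ))=\bar s(v(b_2+nJ))$ for all units $v$ modulo $q-1$ and all $J\in\mathbb{Z}$. Let $\Delta=b_2-b_1$. If $\Delta\equiv0\pmod{q-1}$, then $w_2-w_1\in\frac1n\mathbb{Z}/\mathbb{Z}$ and $w_1\sim w_2$; so $\Delta\not\equiv0$. Call a unit $v$ modulo $q-1$ \emph{normalizing} if $vb_1\equiv1\pmod n$; such units exist. For normalizing $v$ the numbers $v(b_1+nJ)$ run over all residues modulo $q-1$ that are $\equiv1\pmod n$, so
\begin{equation}\label{eq:digit}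
\bar s(b)=\bar s(b+v\Delta)\qquad\text{for all }b\equiv1\pmod n.
\end{equation}
Taking $b=1$ shows that $1+v\Delta$ has digit sum $1$, so $v\Delta\equiv p^{k}-1\pmod{q-1}$ with $0<k<f$. Fix a normalizing $v_0$ and its exponent $k$.

\emph{Step 1: the order $o$ of $p$ modulo $n$ is $f$.} We have $o\mid f$. Suppose $o<f$ and take $b=p^o$ in \eqref{eq:digit}: $\bar s(p^o+p^k-1)=1$. Now $p^o+p^k-1\le2p^{f-1}-1\le q-1$. Equality needs $p=2$ and $o=k=f-1$; with $o\mid f$ this gives $o=1$ and $n\mid 2-1$, which is absurd. So $p^o+p^k-1$ lies in $[0,q-2]$ and is a power of $p$. It is prime to $p$ and greater than $1$, a contradiction.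

\emph{Step 2: $\frac{q-1}{P-1}\in\{n,2n\}$ for a suitable $P$.} Let $v'\equiv1\pmod n$ be a unit modulo $q-1$. Then $v'v_0$ is normalizing, say with exponent $k'$, and $p^{k'}\equiv p^k\pmod n$. By Step 1, $k'=k$, so $(v'-1)(p^k-1)\equiv0\pmod{q-1}$. Let $g=\gcd(k,f)<f$, $P=p^g$, $e=f/g\ge2$ and $R=\frac{q-1}{P-1}$. As $\gcd(p^k-1,q-1)=P-1$, we get $v'\equiv1\pmod R$. By Step 1, $n\nmid P-1$, so $n\mid R$. Every unit modulo $R$ that is $\equiv1\pmod n$ lifts to such a $v'$, so $(\mathbb{Z}/R)^\times\to(\mathbb{Z}/n)^\times$ is injective and $\varphi(R)=\varphi(n)$. Writing $R=n^aR'$ with $n\nmid R'$, this says $n^{a-1}\varphi(R')=1$, so $R\in\{n,2n\}$.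

\emph{Step 3: $R\ne2n$.} If $R=1+P+\dots+P^{e-1}$ is even, then $P$ is odd and $e$ is even, so $P+1$ divides $R=2n$. As $P+1$ is even and at least $4$, we get $P+1=2n=R$. Thus $e=2$, $k=g$ and $v_0\Delta\equiv P-1$. Take $b=(n-1)P\equiv-(n-1)\equiv1\pmod n$. Then $\bar s(b)=s(n-1)$, whereas $b+P-1=(n-1)P+(P-1)=nP-1<q-1$ has digit sum $s(n-1)+g(p-1)$. This contradicts \eqref{eq:digit}.

\emph{Step 4.} So $n(P-1)=q-1$. Write $k=gi$ with $1\le i<e$. Then $(P^i-1)(v_0b_1-1)$ is divisible by $(P-1)n=q-1$, so
\[
v_0b_2\equiv v_0b_1+P^i-1\equiv P^iv_0b_1\pmod{q-1}.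
\]
Hence $w_2-P^iw_1\in\frac1n\mathbb{Z}/\mathbb{Z}$, and $w_2\sim P^iw_1$ by Lemma~\ref{lem:W}.
\end{proof}

\section{The case $(q,n)=(4,3)$ and the proof of Theorem~\ref{thm:B}}\label{sec:end}

Corollary~\ref{cor:unit} is not available for $q=4$, so for $n=3$ we list the digit sums.

\begin{proposition}\label{prop:43}
Let $q=4$, $n=3$. If $x_1,x_2\notin T$ satisfy \eqref{eq:V} and $x_1\not\sim x_2$, then both have order $9$ and $x_2\sim2x_1$.
\end{proposition}

\begin{proof}
Here $N=63$, $M'=7$, $m_0=9$. Write $x=\frac a7+\frac b9=\frac{9a+7b}{63}$, denote it by $(a,b)$, and let $s(x)=h(x)$ be the binary digit sum of the numerator reduced modulo $63$. Twisting by $\frac13$ adds $3$ to $b$, and $s(2x)=s(x)$. The vector $V(x)=(s(x),s(x+\frac13),s(x+\frac23))$ is constant on conjugacy classes, and \eqref{eq:V} implies $V(x_1)=V(x_2)$. We compute $V$ on all $20$ regular classes.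

\emph{The six classes with $3\mid b$.} Here $a\ne0$, conjugation fixes $b$, and we may take $a=\pm1$. For $a=1$ the numerators $9,30,51$ have digit sums $2,4,4$; for $a=-1$ the numerators $54,12,33$ have digit sums $4,2,2$. So $V$ takes the values $244,442,424,422,224,242$.

\emph{The fourteen classes with $3\nmid b$.} Up to conjugation $b=1$ or $b=2$. Let $\sigma(a)=s(a,1)$. The numerators $7,16,25,34,43,52,61$ give $\sigma(0),\dots,\sigma(6)=3,1,3,2,4,3,5$. To compute $s(a,b)$, multiply by the power of $2$ that inverts $b$ modulo $9$: for $b=4,7,2,5,8$ this is $16,4,32,2,8$, which acts on $a$ modulo $7$ as $2,4,4,2,1$. Hence $V(a,1)=(\sigma(a),\sigma(2a),\sigma(4a))$ and $V(a,2)=(\sigma(4a),\sigma(2a),\sigma(a))$: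
\begin{center}
\begin{tabular}{c|ccccccc}
$a$&0&1&2&4&3&6&5\\ \hline
$V(a,1)$&333&134&341&413&253&532&325\\
$V(a,2)$&333&431&143&314&352&235&523
\end{tabular}
\end{center}
The only coincidence among the $20$ vectors is $V(0,1)=V(0,2)$. These are the classes of $\frac19$ and $\frac29$, which multiplication by $2$ interchanges (Example~\ref{ex:43}).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
In case (E1) the assertion fails by Theorem~\ref{thm:A}. In case (E2) we have $\psi=\psi_\alpha$ with $\alpha\in\mathbb{F}_P^\times$, and Proposition~\ref{prop:E2} shows that the pairs described in the theorem exist, are regular, $\psi$-matched and non-conjugate, and have different restrictions to $\mathbb{F}_q^\times$.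

Conversely, suppose we are not in case (E1), and let $\chi_{x_1},\chi_{x_2}$ be regular, $\psi$-matched and non-conjugate; then \eqref{eq:V} holds. By Propositions~\ref{prop:two} and~\ref{prop:23}, $n$ is odd and $q\ge4$. We claim that $q=P^e$ with $e\geq2$ and $n=\frac{q-1}{P-1}$, that $x_1$ has order dividing $n(q-1)$ but not $q-1$, and that $x_2\sim P^ix_1$ with $1\le i<e$. If $q=4$, then $n=3$, and this is Proposition~\ref{prop:43} with $P=2$. Let $q\ge5$. By Proposition~\ref{prop:TT}, $w_1$ and $w_2$ are not both in $T$, so $W\ne T$ and $n\mid q-1$. By Proposition~\ref{prop:mixed} both lie outside $T$, and by Proposition~\ref{prop:NN}, $y_1=y_2=0$. Proposition~\ref{prop:small} gives the claim. Finally, since the pair is $\psi$-matched, Proposition~\ref{prop:E2} shows that $\psi=\psi_\alpha$ with $\alpha\in\mathbb{F}_P^\times$, so $\psi$ factors through $\operatorname{Tr}_{\mathbb{F}_q/\mathbb{F}_P}$. Thus we are in case (E2), and, $P$ being determined by $q$ and $n$, the pair is one of those listed.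
\end{proof}

\begin{thebibliography}{9}

\bibitem{NZ}
Chufeng Nien and Lei Zhang, \emph{Converse Theorem Meets Gauss Sums (with an appendix by Zhiwei Yun)}, arXiv:1806.04850 (2018).

\bibitem{W}
Washington, \emph{Introduction to Cyclotomic Fields}.

\end{thebibliography}
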